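\title{The ascending chain condition for two-sided ideals of the enveloping algebra of the one-sided Witt algebra}

\begin{abstract}
Let $\Bbbk$ be a field of characteristic zero, let $0\ne\rho\in\Bbbk[x]$, and let $\mathfrak g=\rho\,\Bbbk[x]\partial$ be the Lie algebra of polynomial vector fields on the line that are divisible by $\rho$. We prove that the Poisson ideals of $S(\mathfrak g)$ and the two-sided ideals of $U(\mathfrak g)$ satisfy the ascending chain condition. For $\rho=1$ this proves the conjecture that every two-sided ideal of the enveloping algebra of the one-sided Witt algebra $W_{-1}$ is finitely generated. The proof enlarges the adjoint action on $S(\mathfrak g)$ to a Lie algebra of first-order differential operators, whose stable ideals are controlled by Cohen's theorem on symmetric ideals, and then descends to the adjoint action by noetherian induction, using a conductor and a noetherianity result for tensor products of density modules.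
\end{abstract}

\section{Introduction}

Throughout, $\Bbbk$ is a field of characteristic zero, and algebras and tensor products are taken over $\Bbbk$. The \emph{one-sided Witt algebra} $W_{-1}=\Bbbk[x]\partial$, with $\partial=\frac{d}{dx}$, is the Lie algebra of derivations of $\Bbbk[x]$. Its bracket is
\[
[f\partial,g\partial]=(fg'-f'g)\partial ,
\]
and in the basis $e_i=x^{i+1}\partial$ $(i\ge-1)$ this reads $[e_i,e_j]=(j-i)e_{i+j}$. A family of subsets satisfies the \emph{ascending chain condition} (ACC) if every chain $I_1\subseteq I_2\subseteq\cdots$ in the family is eventually constant. For the two-sided ideals of a ring, ACC holds if and only if each of them is finitely generated as a two-sided ideal. The problem we solve appears in the paper of Pham and Timmins \cite{PT} as the conjecture that the two-sided ideals of the universal enveloping algebra $U(W_{-1})$ satisfy ACC. We prove this in the following more general form; the conjecture is part (b) for $\rho=1$.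

\begin{theorem}\label{thm:main}
Let $\operatorname{char}\Bbbk=0$, let $0\ne\rho\in\Bbbk[x]$ and let $\mathfrak g=\rho\,\Bbbk[x]\partial\subseteq\Bbbk[x]\partial$.
\begin{enumerate}
\item[(a)] Poisson ideals of the symmetric algebra $S(\mathfrak g)$ satisfy ACC.
\item[(b)] Two-sided ideals of $U(\mathfrak g)$ satisfy ACC; equivalently, every two-sided ideal is finitely generated as a two-sided ideal.
\end{enumerate}
\end{theorem}

For a finite-dimensional Lie algebra both statements follow from the Poincar\'e--Birkhoff--Witt theorem and the Hilbert basis theorem, and the bracket plays no role. In infinite dimension the bracket has to do all the work: for an abelian Lie algebra with basis $b_1,b_2,\dots$ the ideals $(b_1,\dots,b_n)$ form a strictly ascending chain. The Witt algebra lies at the other extreme. Since $[\partial,g\partial]=g'\partial$, a nonzero Lie ideal of $W_{-1}$ contains $\partial$ and then every $g'\partial$, so it is all of $W_{-1}$, and no chain arises from linear generators. In higher degrees we shall identify $S^n(\mathfrak g)$ with the noetherian ring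 $\Lambda_n$ of symmetric polynomials in $n$ variables, and we shall see that its $\mathfrak g$-submodules are close to being ideals of $\Lambda_n$. This suggests the answer yes. It leaves two difficulties: a chain may acquire new generators in higher and higher degrees, and ``close to an ideal'' has to be controlled in all degrees at once.

The characteristic matters. In characteristic $p>0$ every derivation kills $p$-th powers, so for a basis $b_1,b_2,\dots$ of $\mathfrak g$ the ideals $(b_1^p,\dots,b_n^p)$ of $S(\mathfrak g)$ are Poisson and strictly ascending, and (a) fails.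

The first difficulty is met in Section~\ref{sec:cohen}. We enlarge $\mathfrak g$ to a Lie algebra $L$ of derivations of $S(\mathfrak g)$ such that the components of an $L$-stable ideal are honest ideals of the rings $\Lambda_n$, and we deduce ACC for $L$-stable ideals from Cohen's theorem on ideals stable under the infinite symmetric group. The rest of the paper descends from $L$ to $\mathfrak g$ with one device, used twice. A submodule $I$ for a small set of operators generates a submodule $C$ for a larger, noetherian ring of operators; a \emph{conductor} $h$ gives $hC\subseteq I\subseteq C$; and the gap $C/hC$ is controlled by induction. In Section~\ref{sec:density} the device proves that tensor products of density modules are noetherian, by induction on the number of factors. In Section~\ref{sec:induction} it proves the theorem, by noetherian induction on $L$-stable ideals. Sections~\ref{sec:ideals} and~\ref{sec:conductor} construct the ideals and the conductor for the second use.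

Rescaling $\rho$ does not change $\mathfrak g$, so we assume that $\rho$ is monic. A reader interested only in $W_{-1}$ may put $\rho=1$ throughout.

\section{Graded ideals and symmetric polynomials}\label{sec:model}

\subsection{Three facts about chains}

An abelian group with a set of additive operators is \emph{noetherian} if its operator-stable subgroups satisfy ACC.

\begin{lemma}\label{lem:chains}
\begin{enumerate}
\item[(a)] Let $M$ and $I_1\subseteq I_2\subseteq\cdots$ be subgroups of an abelian group. If the chains $I_j\cap M$ and $I_j+M$ stabilize, then so does $I_j$.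
\item[(b)] Let $V=\bigcup_{d\ge0}F_d$ be an abelian group with an increasing filtration, $F_{-1}=0$, and for a subgroup $I$ let $\operatorname{gr}I=\bigoplus_d(I\cap F_d+F_{d-1})/F_{d-1}$. If $I\subseteq I'$ and $\operatorname{gr}I=\operatorname{gr}I'$, then $I=I'$.
\item[(c)] Let $N$ be a noetherian module over a ring $\mathcal A$, let $h\in\operatorname{End}_{\mathcal A}(N)$, and let $C\subseteq N$ be a submodule with $hC\subseteq C$. There is $b\ge0$ such that $h^cm\in C$ for some $c\ge0$ implies $h^bm\in C$. In particular $C\cap h^{b+1}N\subseteq hC$.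
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $I\subseteq I'$ have the same sum and intersection with $M$. Write $v\in I'$ as $v=w+m$ with $w\in I$, $m\in M$. Then $m=v-w\in I'\cap M\subseteq I$, so $v\in I$.

(b) For $v\in I'\cap F_d$ there is $w\in I\cap F_d$ with $v-w\in I'\cap F_{d-1}$; induct on $d$.

(c) The submodules $C_c=\{m:h^cm\in C\}$ increase with $c$ because $hC\subseteq C$, so their union is some $C_b$. If $h^{b+1}m\in C$, then $h^bm\in C$ and $h^{b+1}m\in hC$.
\end{proof}

Stable subgroups and quotients of a noetherian group with operators are noetherian. By (a), so are extensions, and hence finite direct sums and finite sums of noetherian subgroups.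

\subsection{Reduction to graded ideals}

Let $S=S(\mathfrak g)=\bigoplus_{n\ge0}S^n$. For $v\in\mathfrak g$ the map $\operatorname{ad}v=[v,-]$ on $\mathfrak g=S^1$ extends uniquely to a degree-preserving derivation of $S$. The Poisson bracket of $S$ is the bracket that extends the Lie bracket and is a derivation in each argument, and an ideal $I$ is \emph{Poisson} if $\{S,I\}\subseteq I$. Since $\{ab,s\}=a\{b,s\}+b\{a,s\}$ and $\{v,s\}=(\operatorname{ad}v)(s)$, an ideal is Poisson if and only if it is stable under $\operatorname{ad}\mathfrak g$. We call subspaces with this stability property \emph{$\mathfrak g$-stable}.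

\begin{theorem}\label{thm:graded}
Graded $\mathfrak g$-stable ideals of $S$ satisfy ACC.
\end{theorem}

\begin{proof}[Theorem~\ref{thm:graded} implies Theorem~\ref{thm:main}]
Let $F_d\subseteq U(\mathfrak g)$ be the span of the products of at most $d$ elements of $\mathfrak g$. The Poincar\'e--Birkhoff--Witt theorem identifies $\operatorname{gr}U(\mathfrak g)$ with $S$. For a two-sided ideal $I$, the space $\operatorname{gr}I$ is a graded ideal of $S$. It is $\mathfrak g$-stable: if $a\in I\cap F_d$ and $v\in\mathfrak g$, then $va-av\in I\cap F_d$, and its class in $S^d$ is $\operatorname{ad}v$ applied to the class of $a$. So a chain $I_j$ gives a chain $\operatorname{gr}I_j$, which stabilizes, and then $I_j$ stabilizes by Lemma~\ref{lem:chains}(b). This is (b). For (a), filter $S$ by $F_d=\bigoplus_{n\le d}S^n$. For a Poisson ideal $I$, the ideal $\operatorname{gr}I$ is spanned by the top-degree forms of the elements of $I$, and it is $\mathfrak g$-stable because $\operatorname{ad}v$ preserves degrees. Conclude as before.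
\end{proof}

\subsection{The model}

Identify $\mathfrak g$ with $\Bbbk[x]$ by $\rho a\,\partial\leftrightarrow a$. For $f\in\rho\Bbbk[x]$ write $\operatorname{ad}_f=\operatorname{ad}(f\partial)$. Since $[f\partial,\rho a\partial]=\big(f(\rho a)'-f'\rho a\big)\partial$, we have on $S^1=\Bbbk[x]$
\[
\operatorname{ad}_f(a)=fa'+\theta(f)a,\qquad \theta(f)=\frac f\rho\,\rho'-f'\in\Bbbk[x].
\]
In characteristic zero the $n$-th symmetric power of a vector space is identified with the space of symmetric tensors, and $\Bbbk[x]^{\otimes n}=\Bbbk[u_1,\dots,u_n]$. So we identify $S^n$ with $\Lambda_n=\Bbbk[u_1,\dots,u_n]^{S_n}$ by $a_1\cdots a_n\mapsto\operatorname{Sym}\big(a_1(u_1)\cdots a_n(u_n)\big)$, where $\operatorname{Sym}$ denotes averaging over all permutations of the variables present. The product $S^n\times S^m\to S^{n+m}$ becomes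
\[
F\cdot G=\operatorname{Sym}\big(F(u_1,\dots,u_n)\,G(u_{n+1},\dots,u_{n+m})\big).
\]
Each $S^n$ now carries a second multiplication, that of the ring $\Lambda_n$. The next lemma connects the two.

\begin{lemma}\label{lem:sym}
Let $F\in\Lambda_n$, let $K\in\Bbbk[u_1,\dots,u_{n+m}]$, and let $i_1,\dots,i_n\in\{1,\dots,n+m\}$ be distinct. Then $\operatorname{Sym}\big(F(u_{i_1},\dots,u_{i_n})K\big)\in(\Lambda_nF)\cdot S^m$.
\end{lemma}

\begin{proof}
Since $\operatorname{Sym}$ is invariant under relabeling, we may take $i_j=j$. As $F(u_1,\dots,u_n)$ is invariant under $S_n\times S_m$, we may replace $K$ by its average over $S_n\times S_m$, which lies in $\Lambda_n\otimes\Lambda_m$, say $K=\sum_\alpha a_\alpha\otimes b_\alpha$. The left side is then $\sum_\alpha(a_\alpha F)\cdot b_\alpha$.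
\end{proof}

The operator $\operatorname{ad}_f$ on $\Bbbk[x]$ is a differential operator of order at most one. Let
\[
L=\{f\partial+b:\ f\in\rho\Bbbk[x],\ b\in\Bbbk[x]\}
\]
be the space of all such operators with leading coefficient divisible by $\rho$. It is spanned by the $\operatorname{ad}_f$ and the multiplication operators $p_g\colon a\mapsto ga$ $(g\in\Bbbk[x])$. Every $\xi\in L$ extends uniquely to a derivation of $S$, again denoted $\xi$. With $D_f=\sum_jf(u_j)\partial_j$ and $\partial_j=\partial/\partial u_j$,
\begin{equation}\label{eq:action}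
\xi=f\partial+b\quad\text{acts on }\Lambda_n\text{ as}\quad D_f+\sum_jb(u_j).
\end{equation}
A subspace of $S$, or of another space on which $L$ acts, is \emph{$L$-stable} if every $\xi\in L$ maps it into itself. Since $p_1$ acts on $S^n$ as the scalar $n$, and these scalars are distinct in characteristic zero, $L$-stable subspaces are graded. The operators $p_{x^i}$ act on $\Lambda_n$ by the power sums, which generate $\Lambda_n$ in characteristic zero. Hence each component $J_n$ of an $L$-stable ideal $J$ is an ideal of the ring $\Lambda_n$. By the Leibniz rule, sums and products of $L$-stable ideals are $L$-stable, and the ideal generated by an $L$-stable (or $\mathfrak g$-stable) subspace is $L$-stable (or $\mathfrak g$-stable).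

We put $\Delta_n=\prod_{i<j}(u_i-u_j)$ and $\rho_n=\prod_{j\le n}\rho(u_j)$.

\begin{example}\label{ex:degree2}
Let $\rho=1$, so that $\theta(f)=-f'$, and let $\Delta=\Delta_2$. For even $r$,
\[
\operatorname{ad}_f(\Delta^r)=\Big(r\,\frac{f(u_1)-f(u_2)}{u_1-u_2}-f'(u_1)-f'(u_2)\Big)\Delta^r .
\]
So the subspaces $\Delta^r\Lambda_2$ of $S^2$ are $L$-stable, and they generate a strictly descending chain of $L$-stable ideals. For $r=2$ the factor in parentheses is symmetric and vanishes on the diagonal $u_1=u_2$, so it is divisible by $\Delta^2$. Therefore $V=\Bbbk\Delta^2+\Delta^4\Lambda_2$ is $\mathfrak g$-stable; here $\Delta^2=2(e_{-1}e_1-e_0^2)$. But $p_x(\Delta^2)=(u_1+u_2)\Delta^2\notin V$. The ideal $SV$, whose degree-two component is $V$, is $\mathfrak g$-stable and not $L$-stable. It is squeezed between the $L$-stable ideals generated by $\Delta^4\Lambda_2$ and by $\Delta^2\Lambda_2$.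
\end{example}

\section{The chain condition for $L$-stable ideals}\label{sec:cohen}

A quasi-order $\preceq$ is a \emph{well-quasi-order} if every infinite sequence $m_1,m_2,\dots$ has $i<j$ with $m_i\preceq m_j$. Up-sets of a well-quasi-order satisfy ACC: if $U_1\subsetneq U_2\subsetneq\cdots$, pick $m_j\in U_{j+1}\setminus U_j$; then $i<j$ and $m_i\preceq m_j$ give $m_j\in U_{i+1}\subseteq U_j$, which is absurd. The componentwise order on pairs of nonnegative integers is a well-quasi-order. \emph{Higman's lemma} states that finite words over a well-quasi-ordered alphabet are well-quasi-ordered by embedding, where $a_1\cdots a_r$ embeds in $a'_1\cdots a'_{r'}$ if $a_i\preceq a'_{\pi(i)}$ for some strictly increasing $\pi\colon\{1,\dots,r\}\to\{1,\dots,r'\}$.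

Let $\mathbb N=\{1,2,\dots\}$ and $\mathcal P=\Bbbk[t_i,z_i:i\in\mathbb N]$, with permutations of $\mathbb N$ acting on the indices.

\begin{lemma}[Cohen]\label{lem:cohen}
Ideals of $\mathcal P$ stable under all permutations of $\mathbb N$ satisfy ACC.
\end{lemma}

\begin{proof}
Order the variables $z_1<t_1<z_2<t_2<\cdots$, and compare two monomials by their exponents at the largest variable where the exponents differ. This total order is compatible with multiplication and is preserved by every strictly increasing map $\pi\colon\mathbb N\to\mathbb N$ of indices. It is a well-order: a descending sequence involves only variables not exceeding the largest variable of its first term, and a lexicographic order in finitely many variables is a well-order.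

Let $K$ be a permutation-stable ideal. It is stable under every strictly increasing $\pi$, because on a given polynomial $\pi$ agrees with a permutation. Hence the set $\operatorname{in}(K)$ of leading monomials of nonzero elements of $K$ is an up-set for the quasi-order in which $m\preceq m'$ means that $\pi(m)$ divides $m'$ for some strictly increasing $\pi$. Read a monomial as the word whose $i$-th letter is the pair of exponents of $z_i$ and $t_i$, ending at the largest index that occurs. An embedding of words extends to a strictly increasing map $\pi$ of $\mathbb N$ with $\pi(m)\mid m'$, so $\preceq$ is a well-quasi-order by Higman's lemma, and the sets $\operatorname{in}(K)$ satisfy ACC. Finally, let $K\subseteq K'$ and $\operatorname{in}(K)=\operatorname{in}(K')$. An element of $K'\setminus K$ with smallest leading monomial could be reduced further by subtracting an element of $K$ with the same leading term. So $K=K'$.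
\end{proof}

To apply the lemma we place all components $J_n$ of an ideal $J$ in one ideal of $\mathcal P$. The variables $t_i$ alone would forget the degree: for $J=\bigoplus_{n\ge2}S^n$ the element $1\in J_2=\Lambda_2$ would generate the unit ideal. The variables $z_i$ record which $t_i$ are in use.

\begin{proposition}\label{prop:Lacc}
$L$-stable ideals of $S$ satisfy ACC.
\end{proposition}

\begin{proof}
For an $L$-stable ideal $J$ let $\mathfrak K(J)\subseteq\mathcal P$ be the ideal generated by all $z_{i_1}\cdots z_{i_n}F(t_{i_1},\dots,t_{i_n})$ with $n\ge0$, distinct $i_1,\dots,i_n$, and $F\in J_n$. It is permutation-stable and monotone in $J$. By Lemma~\ref{lem:cohen} it suffices to recover $J$ from $\mathfrak K(J)$, and we claim that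
\[
J_n=\{F\in\Lambda_n:\ z_1\cdots z_nF(t_1,\dots,t_n)\in\mathfrak K(J)\}.
\]
The inclusion $\subseteq$ holds by definition. Conversely, write $z_1\cdots z_nF$ as a combination of generators with coefficients in $\mathcal P$ and take the coefficient of the monomial $z_1\cdots z_n$ in the $z$-variables. Only generators with index set $T\subseteq\{1,\dots,n\}$ contribute. Putting $t_i=0$ for $i>n$, we obtain $F=\sum_\alpha b_\alpha F_\alpha(t_{T_\alpha})$ with $T_\alpha\subseteq\{1,\dots,n\}$, $F_\alpha\in J_{|T_\alpha|}$ and $b_\alpha\in\Bbbk[t_1,\dots,t_n]$. Apply $\operatorname{Sym}$. By Lemma~\ref{lem:sym} the $\alpha$-th term lies in $(\Lambda_{|T_\alpha|}F_\alpha)\cdot S^{n-|T_\alpha|}$, which is contained in $J_n$ because $J_{|T_\alpha|}$ is an ideal of $\Lambda_{|T_\alpha|}$. So $F\in J_n$.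
\end{proof}

The last step is the only use of $L$-stability, and it fails for an ideal that is merely $\mathfrak g$-stable, such as $SV$ in Example~\ref{ex:degree2}.

\section{Tensor products of density modules}\label{sec:density}

For $\lambda\in\Bbbk^k$ let $N(\lambda)=\Bbbk[u]=\Bbbk[u_1,\dots,u_k]$ with the operators
\[
E_f=\sum_{j=1}^kE_f^{(j)},\qquad E_f^{(j)}=f(u_j)\partial_j+\lambda_jf'(u_j)\qquad(f\in\Bbbk[x]).
\]
For $k=1$, $E_f$ is the formal Lie derivative of the density $F(u)\,(du)^\lambda$ along $f\partial$, and in general $N(\lambda)$ is a tensor product of $k$ such modules. We call $\lambda_j$ the \emph{weight} at the point $j$. These modules contain the components of $S$. Indeed $D_f\rho_k=\rho_k\sum_j(f\rho'/\rho)(u_j)$ for $f\in\rho\Bbbk[x]$, so on $N(-1,\dots,-1)$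
\begin{equation}\label{eq:embed}
E_f(\rho_kF)=\rho_k\operatorname{ad}_f(F)\qquad(F\in\Lambda_k,\ f\in\rho\Bbbk[x]).
\end{equation}
The aim of this section is the following result, in which $E_f$ acts $R$-linearly on $R\otimes N(\lambda)=R[u]$.

\begin{proposition}\label{prop:density}
Let $s\ge2$, $k\ge0$, $\lambda\in\Bbbk^k$, and let $R$ be a commutative noetherian algebra. The $R$-submodules of $R\otimes N(\lambda)$ stable under all $E_f$, $f\in x^s\Bbbk[x]$, satisfy ACC.
\end{proposition}

The statement becomes stronger as $s$ grows, since fewer operators have more submodules; so $s\ge2$ is no restriction. We apply it only with $\lambda=(-1,\dots,-1)$, but the induction on $k$ merges points and shifts weights, so that it must be run for general $\lambda$.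

\subsection{One point}

The $E_f$ have order one, yet a suitable combination of products of two of them has order zero. For $k=1$ and $p\in\Bbbk[x,x']$ let $E(p)$ be the linear extension of $f(x)g(x')\mapsto E_fE_g$.

\begin{lemma}\label{lem:pair}
Let $k=1$, $\lambda\in\Bbbk$ and $G\in\Bbbk[x,x']$. Then $E\big((x-x')^2G\big)$ is multiplication by $2\lambda(1-\lambda)\,G(u,u)$.
\end{lemma}

\begin{proof}
Expanding,
\[
(f\partial+\lambda f')(g\partial+\lambda g')=fg\,\partial^2+\big((1+\lambda)fg'+\lambda f'g\big)\partial+\lambda fg''+\lambda^2f'g' .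
\]
By linearity, $E(p)=\bar p\,\partial^2+\big((1+\lambda)\overline{p_{x'}}+\lambda\overline{p_x}\big)\partial+\lambda\overline{p_{x'x'}}+\lambda^2\overline{p_{xx'}}$, where subscripts are partial derivatives and the bar is restriction to $x=x'=u$. For $p=(x-x')^2G$ we have $\bar p=\overline{p_x}=\overline{p_{x'}}=0$, $\overline{p_{x'x'}}=2\bar G$ and $\overline{p_{xx'}}=-2\bar G$.
\end{proof}

\begin{example}\label{ex:onepoint}
Here is Proposition~\ref{prop:density} for $k=1$, $R=\Bbbk$ and $\lambda\ne0,1$. Taking $G=x^sx'^s\varphi(x)$ in Lemma~\ref{lem:pair}, we see that every submodule $I$ is stable under multiplication by $u^{2s}\Bbbk[u]$. Given a chain $I_i$, the ideals $\Bbbk[u]I_i$ stabilize to a principal ideal $Y$, and then $u^{2s}Y\subseteq I_i\subseteq Y$. Since $\dim Y/u^{2s}Y\le 2s$, the chain stabilizes. The larger ring is $\Bbbk[u]$, the conductor is $u^{2s}$, and the gap $Y/u^{2s}Y$ is built from modules with no variables.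
\end{example}

The factor $\lambda(1-\lambda)$ vanishes for the weights $0$ and $1$. They are linked: the identity $\partial(f\,\partial z)=f\,\partial(\partial z)+f'\,\partial z$ says that $\partial\colon N(0)\to N(1)$ intertwines the operators $E_f$, and at weight $1$ we have $E_f=\partial\circ f$. At such a weight a nonzero submodule need not contain a nonzero ideal.

\begin{example}\label{ex:weightone}
Let $k=2$. For $f\in x\Bbbk[x]$ the ideal $u_1(u_1-u_2)\Bbbk[u]$ is stable under the $E_f$ on $N(0,\mu)$, so its image $I$ under $\partial_1$ is stable under the $E_f$ on $N(1,\mu)$. Every $g\in I$ satisfies $\int_0^{u_2}g\,du_1=0$. Suppose that $g=\sum_ig_i(u_2)u_1^i$ generates an ideal contained in $I$. Integrating $u_1^jg$ gives $\sum_ig_iu_2^i/(i+j+1)=0$ for all $j\ge0$. The rational function $\sum_ig_iu_2^i/(z+i+1)$ of $z$ has infinitely many zeros, so it vanishes, and so do its residues. Hence $g=0$.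
\end{example}

So at points of weight $1$ the conductor must contain a derivative.

\subsection{The conductor for several points}

For $k$ points a product $E_{f_1}\cdots E_{f_m}$ expands into a sum over all ways of assigning the factors to the points. We use two factors for each point of weight different from $1$ and one factor for each point of weight $1$, and we kill all unwanted collisions by a high power of the differences of the variables. A count then shows that the assignments that survive are permutations of the points.

\begin{lemma}\label{lem:conductor}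
Let $0\ne\varrho\in\Bbbk[x]$ and $\lambda\in\Bbbk^k$ with no $\lambda_j=0$. Put $X=\{j:\lambda_j=1\}$, $H=S_X\times S_{X^c}\subseteq S_k$, $\partial_X=\prod_{j\in X}\partial_j$, $c_j=1$ for $j\in X$, $c_j=2$ for $j\notin X$, $\nu=2k+2$, and
\[
\Omega=\prod_j\varrho(u_j)^{c_j}\prod_{i<j}(u_i-u_j)^{\nu c_ic_j}\in\Bbbk[u]^H .
\]
For every $\varphi\in\Bbbk[u]^H$ the operator $\partial_X\circ(\Omega\varphi)$ on $N(\lambda)$ lies in the algebra generated by the $E_f$, $f\in\varrho\Bbbk[x]$.
\end{lemma}

\begin{proof}
The polynomial $\Omega$ is $H$-invariant because $H$ preserves the $c_j$ and $\nu$ is even. Take variables $x_i$ $(i\in X)$ and pairs of variables $x_i,x_i'$ $(i\notin X)$, in all $m=|X|+2|X^c|<\nu$ variables, in a fixed order with $x_i$ before $x'_i$. For a polynomial $p$ in these variables let $E(p)$ be the linear extension of $f_1\otimes\dots\otimes f_m\mapsto E_{f_1}\cdots E_{f_m}$. Operators $E^{(i)}_f$ and $E^{(j)}_g$ with $i\ne j$ commute. Hence $E(p)=\sum_\tau E_\tau(p)$, summed over all maps $\tau$ from the variables to the points $\{1,\dots,k\}$, where $E_\tau(f_1\otimes\dots\otimes f_m)$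 is the product over the points $j$ of the ordered products of the $E^{(j)}_{f_i}$ over the variables sent to $j$. Induction on $r$ shows that $E^{(j)}_{g_1}\cdots E^{(j)}_{g_r}$ is a combination, with scalar coefficients independent of the $g_i$, of operators $g_1^{(a_1)}(u_j)\cdots g_r^{(a_r)}(u_j)\,\partial_j^b$ with $a_1+\dots+a_r+b=r$: a further factor $g\partial_j+\lambda_jg'$ on the left raises exactly one of the orders by one. So the coefficients of the differential operator $E_\tau(p)$ are combinations of partial derivatives of $p$ of total order at most $m$, restricted to $v=u_{\tau(v)}$ for all variables $v$.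

Put $p=G\prod_{i\notin X}(x_i-x_i')^2$ with
\[
G=\varphi(x_1,\dots,x_k)\prod_{\{v,w\}}(v-w)^\nu\prod_v\varrho(v),
\]
where $\{v,w\}$ runs over the two-element sets of variables other than the pairs $\{x_i,x'_i\}$, and $v$ over all variables. If $\tau(v)=\tau(w)$ for such a set, then $E_\tau(p)=0$, because $(v-w)^\nu$ divides $p$ and $\nu>m$. Otherwise every nonempty fiber of $\tau$ is a single variable or a pair $\{x_i,x_i'\}$. There are then at least $m-|X^c|=k$ nonempty fibers, with equality only if all pairs are fibers, and there are at most $k$. So every pair is sent to one point, and $\sigma(i)=\tau(x_i)$ defines a permutation $\sigma\in S_k$.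

Write $G$ as a sum of products of polynomials $g_i(x_i)$, $i\in X$, and $G_i(x_i,x'_i)$, $i\notin X$. By Lemma~\ref{lem:pair} the pair $i\notin X$ contributes multiplication by $2\lambda_j(1-\lambda_j)G_i(u_j,u_j)$ with $j=\sigma(i)$. This vanishes if $j\in X$, so only $\sigma\in H$ contribute. For $\sigma\in H$ a single variable $x_i$ sits at a point $j=\sigma(i)\in X$ and contributes $g_i\partial_j+g_i'=\partial_j\circ g_i(u_j)$. The contributions of the pairs involve only the $u_j$ with $j\notin X$ and commute with $\partial_X$. Hence $E_\tau(p)=\kappa\,\partial_X\circ G|_\tau$, where $G|_\tau$ is the restriction of $G$ and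
\[
\kappa=\prod_{j\notin X}2\lambda_j(1-\lambda_j)\ne0 ;
\]
this is where $\lambda_j\neq0$ is used. There are $c_i$ variables with index $i$, and $c_ic_j$ sets $\{v,w\}$ with indices $i\ne j$. As $c_{\sigma(i)}=c_i$ and $\nu$ is even, $G|_\tau=\Omega\,\varphi(u_{\sigma(1)},\dots,u_{\sigma(k)})=\Omega\varphi$. Summing over $H$ gives $E(p)=\kappa|H|\,\partial_X\circ(\Omega\varphi)$. Finally, $p$ is divisible by $\prod_v\varrho(v)$, so it is a combination of tensors of elements of $\varrho\Bbbk[x]$.
\end{proof}

\subsection{Undoing the derivative}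

Because the conductor contains $\partial_X$, we shall have to conclude $z\in Y'$ from $\partial_Xz\in Y'$ for suitable submodules $Y'$. Away from the origin and the diagonals the vector fields $D_f$ span all directions. If $H$ is trivial, $Y'$ is then stable under all $\partial_j$, hence generated by constants, and the claim becomes the injectivity of $\partial_X$ on monomials. In general $Y'$ is a module only over $H$-invariants, and we extend scalars by recording all $H$-translates of an element at once.

\begin{lemma}\label{lem:descent}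
Let $s\ge0$, $k\ge1$, $\lambda\in\Bbbk^k$, $X\subseteq\{1,\dots,k\}$, $H=S_X\times S_{X^c}$, let $R$ be a commutative algebra and $O=\Bbbk[u][(u_1\cdots u_k\Delta_k)^{-1}]$. Let $Y'\subseteq R\otimes O$ be an $R\otimes O^H$-submodule stable under the operators $E_f=D_f+\sum_j\lambda_jf'(u_j)$, $f\in x^s\Bbbk[x]$. If $z\in u_1\cdots u_kR[u]$ and $\partial_Xz\in Y'$, then $z\in Y'$.
\end{lemma}

The divisibility of $z$ is needed: take $Y'=0$, $X\ne\emptyset$ and $z=1$.

\begin{proof}
Let $\sigma\in H$ act $R$-linearly on $R\otimes O$ by $\sigma u_j=u_{\sigma(j)}$. Let $V$ be the space of functions $H\to R$. For $y\in R\otimes O$ let $\hat y=(\sigma y)_{\sigma\in H}\in O\otimes V$, and let $\mathcal Y$ be the $O$-submodule of $O\otimes V$ generated by the $\hat y$, $y\in Y'$.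

(i) \emph{$\mathcal Y$ is stable under each $\partial_j$, acting on the factor $O$.} Let $\nabla_f$ act on the component $\sigma$ by $D_f+\sum_i\lambda_if'(u_{\sigma(i)})$. Since $D_f$ commutes with $\sigma$, we have $\nabla_f\hat y=\widehat{E_fy}$, so $\nabla_f(o\hat y)=D_f(o)\hat y+o\,\widehat{E_fy}$ for $o\in O$, and $\nabla_f\mathcal Y\subseteq\mathcal Y$ for $f\in x^s\Bbbk[x]$. Let $g=x^s\prod_{i\ne j}(x-u_i)^2\in O[x]$. Its value $g(u_j)$ is a unit of $O$. Put $F=g\cdot\big(\alpha+\beta(x-u_j)\big)$ with $\alpha=g(u_j)^{-1}$ and $\beta=-\alpha g'(u_j)g(u_j)^{-1}$, primes denoting $d/dx$. Then $F(u_j)=1$, $F'(u_j)=\alpha g'(u_j)+\beta g(u_j)=0$, and $F(u_i)=F'(u_i)=0$ for $i\ne j$. Write $F=\sum_{d\ge s}o_dx^d$ with $o_d\in O$. The operator $\sum_do_d\nabla_{x^d}$ preserves $\mathcal Y$ and acts on the component $\sigma$ as $\sum_iF(u_i)\partial_i+\sum_i\lambda_iF'(u_{\sigma(i)})=\partial_j$.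

(ii) \emph{$\mathcal Y=O\otimes\mathfrak b$, where $\mathfrak b=\{v\in V:1\otimes v\in\mathcal Y\}$.} The right side lies in the $O$-module $\mathcal Y$. Let $w\in\mathcal Y$. After multiplying by a unit of $O$ we may assume that $w=\sum_\alpha u^\alpha\otimes v_\alpha$ is polynomial. For $\alpha$ with $v_\alpha\ne0$ and $|\alpha|$ maximal, $\partial^\alpha w=\alpha!\,(1\otimes v_\alpha)$, so $v_\alpha\in\mathfrak b$ by (i). Subtract $u^\alpha\otimes v_\alpha$ and induct on the number of terms.

(iii) \emph{If $y\in R\otimes O$ and $\hat y\in\mathcal Y$, then $y\in Y'$.} Write $\hat y=\sum_io_i\hat y_i$ with $y_i\in Y'$, that is, $\sigma y=\sum_io_i\,\sigma y_i$ for all $\sigma\in H$. Then $y=\sum_i\sigma^{-1}(o_i)y_i$ for all $\sigma$, and averaging over $H$ gives $y\in O^HY'=Y'$.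

(iv) Since $\sigma X=X$, we have $\partial_X\hat z=\widehat{\partial_Xz}\in\mathcal Y=O\otimes\mathfrak b$. Let $\zeta$ be the image of $\hat z$ in $\Bbbk[u]\otimes V/\mathfrak b\subseteq O\otimes V/\mathfrak b$. Then $\partial_X\zeta=0$. All entries $\sigma z$ of $\hat z$ are divisible by $u_1\cdots u_k$, so all exponents in the monomials of $\zeta$ are positive. In characteristic zero $\partial_X$ maps such monomials to nonzero multiples of distinct monomials. So $\zeta=0$, $\hat z\in O\otimes\mathfrak b=\mathcal Y$, and $z\in Y'$ by (iii).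
\end{proof}

\subsection{Proof of Proposition~\ref{prop:density}}

The words submodule, equivariant and noetherian refer to the structure given by $R$ and the $E_f$, $f\in x^s\Bbbk[x]$. We induct on $k$, for all $\lambda$ at once. For $k=0$ the $E_f$ vanish and $R$ is noetherian. Let $k\ge1$.

\emph{Step 1: quotients by products of linear forms.} Let $\Theta$ be a product of forms $u_i$ and $u_i-u_j$ $(i\neq j)$, and let $\mu\in\Bbbk^k$. We claim that $R\otimes\big(N(\mu)/\Theta N(\mu)\big)$ is noetherian. For each such form $l$ the quotient $D_f(l)/l$ is a polynomial, and $E_f(l^ag)=l^a\big(E_fg+a\,(D_f(l)/l)\,g\big)$. So $l^aN(\mu)$ is a submodule. Write $\Theta=\pm\prod_il_i^{n_i}$ with pairwise non-associate forms $l_i$. By unique factorization $\Theta\Bbbk[u]=\bigcap_il_i^{n_i}\Bbbk[u]$, so $N(\mu)/\Theta N(\mu)$ embeds equivariantly in $\bigoplus_iN(\mu)/l_i^{n_i}N(\mu)$, and $R\otimes-$ is exact. It therefore suffices to treat the subquotients $l^aN(\mu)/l^{a+1}N(\mu)\cong\Bbbk[u]/(l)$, on which $E_f$ acts as $D_f+\sum_j\mu_jf'(u_j)+aD_f(l)/l$ modulo $l$.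

Let $l=u_i-u_j$, and let $v$ be the common image of $u_i$ and $u_j$ in $\Bbbk[u]/(l)$. The derivation induced by $D_f$ sends $v$ to $f(v)$, and $D_f(l)/l=(f(u_i)-f(u_j))/(u_i-u_j)$ has image $f'(v)$. So the subquotient is a module $N(\mu')$ in $k-1$ variables, with weight $\mu_i+\mu_j+a$ at the merged point $v$. Let $l=u_i$. Since $s\ge2$, the polynomials $f(u_i)$, $f'(u_i)$ and $D_f(l)/l=f(u_i)/u_i$ are all divisible by $u_i$. So the subquotient is $N(\mu')$ with $\mu'$ obtained by deleting $\mu_i$. In both cases the induction hypothesis applies.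

\emph{Step 2: removing the weights $0$.} Let $X_0=\{j:\lambda_j=0\}$ and let $\lambda'$ be $\lambda$ with the zeros replaced by $1$. The map $\partial_{X_0}=\prod_{j\in X_0}\partial_j\colon N(\lambda)\to N(\lambda')$ is equivariant, one variable at a time, and surjective in characteristic zero. Its kernel is spanned by the monomials with exponent $0$ at some index in $X_0$, so it equals $\sum_{j\in X_0}\ker\partial_j$. For $j\in X_0$, the space $\ker\partial_j$ of polynomials not involving $u_j$ is killed by $E^{(j)}_f$, so it is a submodule isomorphic to $N(\lambda\text{ without }\lambda_j)$. By induction $R\otimes\ker\partial_{X_0}$ is noetherian. So we may replace $\lambda$ by $\lambda'$ and assume that no $\lambda_j$ is $0$.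

\emph{Step 3: the sandwich.} Take $X,H,\Omega$ from Lemma~\ref{lem:conductor} with $\varrho=x^s$. The ring $\mathcal R=R\otimes\Bbbk[u]^H$ is a finitely generated $R$-algebra, hence noetherian, and $R[u]$ is a finite $\mathcal R$-module. Let $I_1\subseteq I_2\subseteq\cdots$ be submodules of $R\otimes N(\lambda)=R[u]$. There are $i_0$ and $Y$ with $\mathcal RI_i=Y$ for $i\ge i_0$. Since $E_f(\varphi y)=D_f(\varphi)y+\varphi E_fy$ and $D_f$ preserves $\Bbbk[u]^H$, the space $Y$ is a submodule. By Lemma~\ref{lem:conductor},
\[
\partial_X(\Omega Y)\subseteq I_i\subseteq Y\qquad(i\ge i_0).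
\]
It remains to show that $\partial_X(\Omega Y)$ is a submodule and that $Y/\partial_X(\Omega Y)$ is noetherian.

Let $\lambda^0$ be $\lambda$ with the weights on $X$ replaced by $0$. The action on $N(\lambda^0)$ differs from that on $N(\lambda)$ by multiplication by $\sum_{j\in X}f'(u_j)\in\Bbbk[u]^H$. The quotient $D_f(\Omega)/\Omega$ is a polynomial, as $\Omega$ is a product of forms as in Step~1, and it is $H$-invariant. So $\Omega Y$ is a submodule of $R\otimes N(\lambda^0)$. As in Step~2, $\partial_X\colon R\otimes N(\lambda^0)\to R\otimes N(\lambda)$ is equivariant and surjective. In particular $\partial_X(\Omega Y)$ is a submodule. The submodule $Z=\partial_X^{-1}(Y)$ contains $\Omega Y$, and $\partial_X$ maps $Z/\Omega Y$ onto $Y/\partial_X(\Omega Y)$. We prove in Step~4 that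
\begin{equation}\label{eq:AR}
Z\cap\Omega^{b+1}R[u]\subseteq\Omega Y\quad\text{for some }b\ge0 .
\end{equation}
Then $Z/\Omega Y$ is a quotient of $Z/(Z\cap\Omega^{b+1}R[u])$, which embeds in $R\otimes\big(N(\lambda^0)/\Omega^{b+1}N(\lambda^0)\big)$ and is noetherian by Step~1.

\emph{Step 4: proof of \eqref{eq:AR}.} Choose $b$ by Lemma~\ref{lem:chains}(c) for the $\mathcal R$-modules $Y\subseteq R[u]$ and $h=\Omega$. The ring $O$ of Lemma~\ref{lem:descent} equals $\Bbbk[u][\Omega^{-1}]$, and $O^H=\Bbbk[u]^H[\Omega^{-1}]$. So $Y'=\bigcup_c\Omega^{-c}Y\subseteq R\otimes O$ is an $R\otimes O^H$-module, and it is stable under the $E_f$ of weight $\lambda$ because $E_f(\Omega^{-c}y)=\Omega^{-c}\big(E_fy-c\,(D_f(\Omega)/\Omega)\,y\big)$. Let $z=\Omega^{b+1}w\in Z$ with $w\in R[u]$. Then $u_1\cdots u_k$ divides $z$ and $\partial_Xz\in Y\subseteq Y'$, so $z\in Y'$ by Lemma~\ref{lem:descent}. Thus $\Omega^{c+b+1}w\in Y$ for some $c$, hence $\Omega^bw\in Y$ and $z\in\Omega Y$. \qed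

\subsection{Vector fields with coefficients in $R$}

In Section~\ref{sec:induction} the vector fields vanish at points that depend on parameters. Passing to leading forms moves all these points to the origin.

\begin{corollary}\label{cor:monic}
Let $R$ be a commutative noetherian algebra, $k\geq0$, and $\varpi\in R[x]$ monic of degree $D\ge2$. The $R$-submodules of $R[u_1,\dots,u_k]$ stable under the $R$-linear operators $\sum_j\big(f(u_j)\partial_j-f'(u_j)\big)$, $f\in\varpi R[x]$, satisfy ACC.
\end{corollary}

\begin{proof}
Filter $R[u]$ by total degree in $u$. For a submodule $I$ as in the statement, $(\operatorname{gr}I)_d$ is the $R$-module of degree-$d$ components of the elements of $I$ of degree at most $d$. Let $E$ refer to $N(-1,\dots,-1)$; the operator $E_{x^n}$ raises degrees by $n-1$. Let $v\in I$ have degree at most $d$ and degree-$d$ component $v_d$. Since $\varpi x^c=x^{D+c}+(\text{lower terms})$, the operator for $f=\varpi x^c$ maps $v$ to an element of $I$ of degree at most $d+D+c-1$ whose component in that degree is $E_{x^{D+c}}v_d$. So $\operatorname{gr}I$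 is an $R$-submodule of $R\otimes N(-1,\dots,-1)$ stable under $E_f$, $f\in x^D\Bbbk[x]$. Apply Proposition~\ref{prop:density} with $s=D$ and Lemma~\ref{lem:chains}(b).
\end{proof}

\section{Discriminant ideals and finitely supported functionals}\label{sec:ideals}

We now show that every nonzero graded $\mathfrak g$-stable ideal contains a product of explicit $L$-stable primes. The link is a family of ideals generated by powers of discriminants. Let $\delta_n=\Delta_n\rho_n$. For $n\ge0$ and even $r\ge2$ let $Q(n,r)$ be the ideal of $S$ generated by $\delta_n^r\Lambda_n\subseteq S^n$; thus $Q(0,r)=S$. It is nonzero. For $f\in\rho\Bbbk[x]$,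
\[
\frac{D_f(\delta_n)}{\delta_n}=\sum_{i<j}\frac{f(u_i)-f(u_j)}{u_i-u_j}+\sum_j\frac{f\rho'}{\rho}(u_j)\in\Lambda_n ,
\]
so $\delta_n^r\Lambda_n$ and $Q(n,r)$ are $L$-stable by \eqref{eq:action}.

\begin{lemma}\label{lem:Q}
Every nonzero graded $\mathfrak g$-stable ideal $I$ of $S$ contains some $Q(n,r)$ with $n\ge1$.
\end{lemma}

\begin{proof}
If $I_0\ne0$, then $I=S$. Otherwise choose $n\ge1$ with $I_n\ne0$, and let $Y=\Lambda_nI_n$. By \eqref{eq:embed}, $\rho_nI_n\subseteq N(-1,\dots,-1)$ is stable under the $E_f$, $f\in\rho\Bbbk[x]$. Apply Lemma~\ref{lem:conductor} with $k=n$ and $\varrho=\rho$; here $X=\emptyset$, $H=S_n$ and $\Omega=\rho_n^2\Delta_n^{4\nu}$ with $\nu=2n+2$. It gives $\Omega\Lambda_n\rho_nI_n\subseteq\rho_nI_n$, that is, $\Omega Y\subseteq I_n$.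

Next we find a power of $\delta_n$ in $Y$. From $\operatorname{ad}_f(\varphi F)=D_f(\varphi)F+\varphi\operatorname{ad}_fF$ we see that $Y$ is stable under $\operatorname{ad}_f$, hence under $D_f=\operatorname{ad}_f-\sum_j\theta(f)(u_j)$. Let $O=\Bbbk[u][\delta_n^{-1}]$. The nonzero ideal $OY$ of $O$ is stable under the derivations $D_f$, $f\in\rho\Bbbk[x]$, and under their $O$-linear combinations. The polynomial
\[
F=\frac{\rho(x)\prod_{i\ne j}(x-u_i)}{\rho(u_j)\prod_{i\ne j}(u_j-u_i)}\in\rho\,O[x]
\]
has $F(u_j)=1$ and $F(u_i)=0$ for $i\neq j$, so $\partial_j=\sum_iF(u_i)\partial_i$ is such a combination. Differentiating a nonzero polynomial in $OY$, we obtain $1\in OY$. Thus $\delta_n^r\in\Bbbk[u]Y$ for some $r$, which we may take even and at least $2$. Averaging over $S_n$ gives $\delta_n^r\in\Lambda_nY=Y$. Since $\delta_n^{4\nu}=\Omega\rho_n^{4\nu-2}$, we get $\delta_n^{r+4\nu}\Lambda_n\subseteq\Omega Y\subseteq I_n$, and $Q(n,r+4\nu)\subseteq I$.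
\end{proof}

The algebra maps $S\to\Bbbk$ are the linear functionals on $\mathfrak g\cong\Bbbk[x]$. The simplest families of functionals that are compatible with $L$ are the combinations $a\mapsto\sum_{i\le\ell}y_ia(t_i)$ of $\ell$ point evaluations. For $\ell\ge0$ let $T_\ell=\Bbbk[t_1,\dots,t_\ell,y_1,\dots,y_\ell]$, let $\psi_\ell\colon S\to T_\ell$ be the algebra map with $\psi_\ell(a)=\sum_iy_ia(t_i)$ for $a\in\Bbbk[x]=S^1$, and let $P_\ell=\ker\psi_\ell$, a prime ideal. Expanding $\psi_\ell(a_1)\cdots\psi_\ell(a_d)$ and symmetrizing gives, for $F\in S^d=\Lambda_d$,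
\begin{equation}\label{eq:psi}
\psi_\ell(F)=\sum_{i_1,\dots,i_d}y_{i_1}\cdots y_{i_d}\,F(t_{i_1},\dots,t_{i_d}).
\end{equation}
As $F$ is symmetric, the coefficient of the monomial $y_{i_1}\cdots y_{i_d}$ is a positive integer times $F(t_{i_1},\dots,t_{i_d})$. Hence
\begin{equation}\label{eq:grid}
F\in P_\ell\cap\Lambda_d\iff F(t_{i_1},\dots,t_{i_d})=0\ \text{ for all }i_1,\dots,i_d\in\{1,\dots,\ell\}.
\end{equation}
In particular $P_\ell\cap S^0=0$ and $P_0=\bigoplus_{n\ge1}S^n$; also $\Delta_{\ell+1}^2\in P_\ell$. Let $\xi=f\partial+b\in L$ act on $T_\ell$ as the derivation with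
\begin{equation}\label{eq:LonT}
\xi(t_i)=f(t_i),\qquad\xi(y_i)=b(t_i)\,y_i .
\end{equation}
For $a\in S^1$ we have $\xi\psi_\ell(a)=\sum_iy_i(fa'+ba)(t_i)=\psi_\ell(\xi a)$. Both $\xi\psi_\ell$ and $\psi_\ell\xi$ satisfy the Leibniz rule along $\psi_\ell$, so $\xi\psi_\ell=\psi_\ell\xi$ on $S$, and $P_\ell$ is $L$-stable.

Condition \eqref{eq:grid} concerns distinct points $t_i$. Part (a) of the next lemma lets the points collide.

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(a)] If $F\in P_\ell\cap\Lambda_d$, $K$ is a commutative algebra and $q\in K[x]$ is monic of degree $\ell$, then $F(x_1,\dots,x_d)$ lies in the ideal $(q(x_1),\dots,q(x_d))$ of $K[x_1,\dots,x_d]$.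
\item[(b)] $Q(n-1,r)\,P_\ell\subseteq Q(n,r)$ for $n\ge1$ and $\ell=r(n-1+\deg\rho)$. Hence $Q(n,r)\supseteq\prod_{j=1}^nP_{r(j-1+\deg\rho)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $d=0$, then $F=0$. If $d\ge1$ and $\ell=0$, then $q=1$. Let $d,\ell\geq1$. It suffices to treat the universal case $K=\Bbbk[c_1,\dots,c_\ell]=\Bbbk[t_1,\dots,t_\ell]^{S_\ell}$, $q=x^\ell+c_1x^{\ell-1}+\dots+c_\ell=\prod_i(x-t_i)$; since the $c_i$ are algebraically independent, the general case follows by specializing them. Dividing successively by the monic polynomials $q(x_i)$, we find that $F$ is congruent to some $\bar F\in K[x_1,\dots,x_d]$ of degree less than $\ell$ in each $x_i$. By \eqref{eq:grid}, $\bar F$ vanishes on the grid $\{t_1,\dots,t_\ell\}^d$. A polynomial over a domain that has degree less than $\ell$ in each variable and vanishes on such a grid of $\ell$ distinct values is zero.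

(b) It suffices to show that the product in $S$ of $\delta_{n-1}^r\varphi$ and $F$ lies in $Q(n,r)$, for $\varphi\in\Lambda_{n-1}$ and $F\in P_\ell\cap S^d$, $d\ge1$. Use variables $\tau=(\tau_1,\dots,\tau_{n-1})$ for the first factor and $x_1,\dots,x_d$ for the second. The polynomial $q=\rho(x)^r\prod_j(x-\tau_j)^r$ over $K=\Bbbk[\tau]$ is monic of degree $\ell$, because $\rho$ is monic. By (a), $F=\sum_iq(x_i)G_i(\tau,x_1,\dots,x_d)$. As $r$ is even, $\delta_{n-1}(\tau)^rq(x_i)=\delta_n(\tau,x_i)^r$. So the product is $\sum_i\operatorname{Sym}\big(\delta_n(\tau,x_i)^r\varphi(\tau)G_i\big)$, which lies in $Q(n,r)$ by Lemma~\ref{lem:sym}. The last claim follows by iterating from $Q(0,r)=S$.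
\end{proof}

\section{A noetherian overring of $S/P_\ell$}\label{sec:conductor}

The ring $S/P_\ell$ need not be noetherian, because it does not contain the symmetric functions of the points $t_i$. We adjoin them. Fix $\ell\ge0$ and write $T=T_\ell$, $\psi=\psi_\ell$, $B=\psi(S)\cong S/P_\ell$, and
\[
Y_j=\psi(x^j)=\sum_iy_it_i^j\quad(j\ge0),\qquad q=\prod_{i\le\ell}(x-t_i)=x^\ell+c_1x^{\ell-1}+\dots+c_\ell ,
\]
\[
A=\Bbbk[c_1,\dots,c_\ell][Y_0,\dots,Y_{\ell-1}]\subseteq T,\qquad h=y_1\cdots y_\ell\,\Delta_\ell(t_1,\dots,t_\ell)^2,\qquad\mathfrak c=hA .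
\]
For $\ell=0$ this means $A=B=\Bbbk$ and $q=h=1$. The ring $A$ is a finitely generated domain, hence noetherian. From $t_i^jq(t_i)=0$ we get
\begin{equation}\label{eq:rec}
Y_{\ell+j}=-\sum_{i=1}^\ell c_iY_{\ell+j-i}\qquad(j\ge0),
\end{equation}
so all $Y_j$ lie in $A$, and $B\subseteq A$ because the $Y_j$ generate $B$.

\begin{example}\label{ex:ell1}
Let $\ell=1$. Then $A=\Bbbk[t,y]$, $h=y$, and $B=\Bbbk[y,yt,yt^2,\dots]=\Bbbk\oplus y\Bbbk[t,y]$. The ideal $B_+=y\Bbbk[t,y]$ of $B$ is not finitely generated, since $B_+/B_+^2\cong y\Bbbk[t]$ is infinite-dimensional. But $B_+=hA$ is a principal ideal of $A$, and $B/hA=\Bbbk=S/P_0$. For $\rho=1$ the component $y^d\Bbbk[t]$ is the density module $N(-d)$ by \eqref{eq:LonT}. For $d\ge1$, Lemma~\ref{lem:pair} shows that a $\mathfrak g$-stable subspace of it is an ideal of $\Bbbk[t]$, and stability under $\operatorname{ad}_1=\partial_t$ forces this ideal to be $0$ or $\Bbbk[t]$. So the graded $\mathfrak g$-stable ideals of $B$ are $0$, $B$ and the ideals $h^dA$, $d\ge1$.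
\end{example}

In general $h$ multiplies $A$ into $B$, and it vanishes only where the functional degenerates to one of the previous family.

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(a)] $\mathfrak c\subseteq B$. In particular $h\in A$, and $\mathfrak c$ is an ideal of both $A$ and $B$.
\item[(b)] The subspaces $h^nA$ $(n\ge0)$ of $T$, in particular $A$ and $\mathfrak c$, are $L$-stable.
\item[(c)] If $\ell\ge1$, then $P_{\ell-1}^m\subseteq\psi^{-1}(\mathfrak c)$ for some $m\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\varphi\in\Lambda_\ell$ only the permutations $(i_1,\dots,i_\ell)$ of $(1,\dots,\ell)$ contribute to \eqref{eq:psi} for $F=\Delta_\ell^2\varphi$. So $\psi(\Delta_\ell^2\varphi)=\ell!\,h\,\varphi(t)$, and $h\,\Bbbk[c_1,\dots,c_\ell]\subseteq B$. Since $A$ is spanned by products of elements of $\Bbbk[c_1,\dots,c_\ell]$ with monomials in the $Y_j\in B$, we get $hA\subseteq B$.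

(b) Let $\xi=f\partial+b\in L$. It acts on $\Bbbk[t_1,\dots,t_\ell]$ as $\sum_if(t_i)\partial/\partial t_i$, so it preserves the symmetric polynomials $\Bbbk[c_1,\dots,c_\ell]$. Also $\xi(Y_j)=\psi(\xi x^j)\in B\subseteq A$. So $\xi A\subseteq A$. Further,
\[
\xi(h)=h\Big(\sum_ib(t_i)+2\sum_{i<j}\frac{f(t_i)-f(t_j)}{t_i-t_j}\Big)\in h\,\Bbbk[c_1,\dots,c_\ell],
\]
so $\xi(h^n)\in h^nA$ and $\xi(h^nA)\subseteq h^nA$.

(c) Let $\bar\Bbbk$ be an algebraic closure of $\Bbbk$. We show that every algebra map $\chi\colon A\to\bar\Bbbk$ with $\chi(h)=0$ kills $\psi(F)$ for all $F\in P_{\ell-1}\cap\Lambda_d$. By the Nullstellensatz, an element of a finitely generated algebra that is killed by all algebra maps to $\bar\Bbbk$ is nilpotent. Applied to $A/hA$, this gives $\psi(P_{\ell-1})\subseteq\sqrt{hA}$. The ideal $A\psi(P_{\ell-1})$ of the noetherian ring $A$ is generated by finitely many elements of $\sqrt{hA}$, so some power of it lies in $hA$, which is (c).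

Given $\chi$, let $q_\chi\in\bar\Bbbk[x]$ be the image of $q$, monic of degree $\ell$, and let $\Phi\colon\bar\Bbbk[x]\to\bar\Bbbk$ be the linear functional $x^j\mapsto\chi(Y_j)$. By \eqref{eq:rec}, $\Phi$ vanishes on the ideal $(q_\chi)$. For $F\in\Lambda_d$ we have $\chi(\psi(F))=\Phi^{\otimes d}(F)$, since both sides equal $\prod_i\Phi(a_i)$ for $F=a_1\cdots a_d\in S^d$. The matrix $(Y_{i+j})_{0\le i,j<\ell}$ is the product of the Vandermonde matrix $(t_n^i)_{i,n}$, the matrix $\operatorname{diag}(y_1,\dots,y_\ell)$ and the transposed Vandermonde matrix, so its determinant is $h$. Thus $\chi(h)=0$ says that $(\Phi(x^{i+j}))_{i,j<\ell}$ is singular: there is $0\ne a\in\bar\Bbbk[x]$ of degree less than $\ell$ with $\Phi(ax^j)=0$ for $0\le j<\ell$. Every polynomial is congruent modulo $q_\chi$ to one of degree less than $\ell$, so $\Phi$ kills the ideal $(a)$. Hence $\Phi$ kills $(a,q_\chi)=(q_1)$ with $q_1$ monic of degree at most $\ell-1$, and therefore $(q_2)$ with $q_2=x^{\ell-1-\deg q_1}q_1$ monic of degree $\ell-1$. For $F\in P_{\ell-1}\cap\Lambda_d$, Lemma~\ref{lem:P}(a)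 gives $F\in(q_2(x_1),\dots,q_2(x_d))$ in $\bar\Bbbk[x_1,\dots,x_d]$, and $\Phi^{\otimes d}$ vanishes on this ideal.
\end{proof}

\section{Noetherian induction}\label{sec:induction}

Let $J$ be an $L$-stable ideal with $0\ne J\ne S$. Then $L$ acts on $S/J$, with $\xi(su)=\xi(s)u+s\,\xi(u)$. We construct in $S/J$ a nonzero $L$-stable submodule $M$ on which the device of Example~\ref{ex:onepoint} can be run with conductor $h$. For $S$ to act on $M$ through $B$, some $P_\ell$ must kill $M$. For the action to extend to $A$, the conductor $\mathfrak c$ must act without torsion. Both are achieved by an analog of an associated prime and a minimal choice of $\ell$.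

\begin{lemma}\label{lem:G}
There are $\ell,k\ge0$ and a nonzero $L$-stable subspace $G\subseteq(S/J)_k$ such that $U=SG$ satisfies $P_\ell U=0$ and, in the notation of Section~\ref{sec:conductor} for this $\ell$,
\begin{equation}\label{eq:torsion}
u\in U,\ \mathfrak cu=0\ \Longrightarrow\ u=0 .
\end{equation}
\end{lemma}

\begin{proof}
For an $L$-stable $S$-submodule $U'\subseteq S/J$ the annihilator $\operatorname{Ann}_S(U')$ is an $L$-stable ideal, since $\xi(s)u=\xi(su)-s\,\xi(u)$. By Proposition~\ref{prop:Lacc} choose $U'\ne0$ such that $\mathfrak p=\operatorname{Ann}_S(U')$ is maximal among these annihilators of nonzero submodules. Then $J\subseteq\mathfrak p\ne S$, and every nonzero $L$-stable submodule of $U'$ has annihilator $\mathfrak p$. If $\mathfrak a,\mathfrak b$ are $L$-stable ideals with $\mathfrak{ab}\subseteq\mathfrak p$ and $\mathfrak b\not\subseteq\mathfrak p$, then $\mathfrak bU'$ is a nonzero $L$-stable submodule of $U'$ killed by $\mathfrak a$, so $\mathfrak a\subseteq\mathfrak p$. By induction, if a product of finitely many $L$-stable ideals lies in $\mathfrak p$,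 so does one of the factors.

Since $J\ne0$, Lemmas~\ref{lem:Q} and~\ref{lem:P}(b) show that $\mathfrak p$ contains a nonempty finite product of ideals $P_{\ell'}$, hence one of them. Let $\ell\ge0$ be minimal with $P_\ell\subseteq\mathfrak p$. Then $U'$ is a $B$-module. The ideal $\tilde{\mathfrak c}=\psi^{-1}(\mathfrak c)$ of $S$ is $L$-stable by Lemma~\ref{lem:A}(a),(b), and $\psi(\tilde{\mathfrak c})=\mathfrak c$. We claim that $\tilde{\mathfrak c}\not\subseteq\mathfrak p$. For $\ell=0$ this holds because $\tilde{\mathfrak c}=S$. For $\ell\ge1$, the inclusion $\tilde{\mathfrak c}\subseteq\mathfrak p$ would give $P_{\ell-1}^m\subseteq\mathfrak p$ by Lemma~\ref{lem:A}(c), so $P_{\ell-1}\subseteq\mathfrak p$, against the minimality of $\ell$.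

The submodule $\{u\in U':\tilde{\mathfrak c}u=0\}$ is $L$-stable, because $s\,\xi(u)=\xi(su)-\xi(s)u$ and $\tilde{\mathfrak c}$ is $L$-stable. Its annihilator contains $\mathfrak p+\tilde{\mathfrak c}\supsetneq\mathfrak p$, so it is zero. Finally, $U'$ is graded. Choose $k$ with $G=U'_k\ne0$. It is $L$-stable because $L$ preserves degrees, and $U=SG\subseteq U'$ inherits both properties.
\end{proof}

Fix $\ell,k,G,U$ as in the lemma. Then $U=BG$ is an $L$-stable $B$-module, and $\xi(\beta u)=\xi(\beta)u+\beta\,\xi(u)$ for $\beta\in B$ because $\psi$ commutes with $L$. Put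
\[
M=\mathfrak cU=\mathfrak cBG=\mathfrak cG .
\]

\begin{lemma}\label{lem:M}
The $B$-module structure of $M$ extends to an $A$-module structure with $a\cdot(cg)=(ac)g$ for $a\in A$, $c\in\mathfrak c$, $g\in G$. Moreover $\xi(am)=\xi(a)m+a\,\xi(m)$ for $\xi\in L$, $a\in A$, $m\in M$, and for every $n\ge0$ the space $h^nM$ is a nonzero $L$-stable $S$-submodule of $S/J$.
\end{lemma}

\begin{proof}
Define $a\cdot\sum_ic_ig_i=\sum_i(ac_i)g_i$ for elements $c_i\in\mathfrak c$ and $g_i\in G$. Suppose $\sum_ic_ig_i=0$. For $c\in\mathfrak c$ we have $ca\in\mathfrak c\subseteq B$, so $c\sum_i(ac_i)g_i=(ca)\sum_ic_ig_i=0$. By \eqref{eq:torsion}, $\sum_i(ac_i)g_i=0$. So the action is well defined; the module axioms hold termwise, and for $a\in B$ the action is the given one. Since $G$, $A$ and $\mathfrak c$ are $L$-stable, so is $M$, and for $m=cg$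
\[
\xi(a)\cdot m+a\cdot\xi(m)=\big(\xi(a)c+a\,\xi(c)\big)g+(ac)\,\xi(g)=\xi\big((ac)g\big).
\]
By \eqref{eq:torsion}, $M\ne0$. If $m\in M$ and $hm=0$, then $\mathfrak cm=A\cdot(hm)=0$, so $m=0$. Hence $h^nM\ne0$. It is an $A$-submodule, hence an $S$-submodule, and it is $L$-stable because $\xi(h^n)\in h^nA$.
\end{proof}

The module $M$ is a quotient of $A\otimes G$, and $G$ is in general infinite-dimensional, so $A$ alone does not make $M$ noetherian. The $\operatorname{ad}_f$ move $G$, but they are not $A$-linear. Now that $M$ is an $A$-module, we may use vector fields with coefficients in $A$. Those that vanish to second order at the points $t_i$ fix every $t_i$ and $y_i$, and so act $A$-linearly.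

For $f=\sum_ja_jf_j\in\rho A[x]=A\otimes\rho\Bbbk[x]$ with $a_j\in A$, $f_j\in\rho\Bbbk[x]$, let $w_f=\sum_ja_j\operatorname{ad}_{f_j}$, an operator on $M$ and a derivation of $T$; it depends only on $f$, by bilinearity. Let $\varpi=x^2\rho q^2\in A[x]$. It is monic, and the factor $x^2$ only ensures that $\deg\varpi\ge2$. A \emph{$(S,\mathfrak g)$-submodule} of $M$ is a $\mathfrak g$-stable $S$-submodule.

\begin{lemma}\label{lem:D}
For $f\in\varpi A[x]$ the operator $w_f$ on $M$ is $A$-linear. Let $\mathcal D\subseteq\operatorname{End}_A(M)$ be the algebra generated by $A$ and these $w_f$.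
\begin{enumerate}
\item[(a)] $M$ is a noetherian $\mathcal D$-module.
\item[(b)] $h\mathcal DI\subseteq I$ for every $(S,\mathfrak g)$-submodule $I\subseteq M$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f=\sum_ja_jf_j\in\varpi A[x]$. By \eqref{eq:LonT} the derivation $w_f$ of $T$ maps $t_i$ to $f(t_i)$ and $y_i$ to $\big(\frac f\rho\rho'-f'\big)(t_i)\,y_i$, with $f'=df/dx$. Both vanish, since $q(t_i)=0$, $q^2\mid f/\rho$ and $q\mid f'$. So $w_f=0$ on $T$. By Lemma~\ref{lem:M}, $w_f(am)=w_f(a)m+a\,w_f(m)=a\,w_f(m)$ on $M$.

(a) For $a\in A$ and $g\in G$,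
\[
w_f\big((ha)g\big)=\Big(\sum_ja_j\operatorname{ad}_{f_j}(ha)\Big)g+\sum_j(haa_j)\operatorname{ad}_{f_j}(g)=\sum_j(haa_j)\operatorname{ad}_{f_j}(g).
\]
So the $A$-linear surjection $A\otimes G\to M$, $a\otimes g\mapsto(ha)g$, intertwines the $A$-linear operator $\tilde w_f=\sum_ja_j\otimes\operatorname{ad}_{f_j}$ with $w_f$. Write $G=J'_k/J_k$ with $J_k\subseteq J'_k\subseteq\Lambda_k$; the space $J'_k$ is $\mathfrak g$-stable. Taking preimages under the surjection $A\otimes J'_k\to A\otimes G\to M$ is an injective, inclusion-preserving map from $\mathcal D$-submodules of $M$ to $A$-submodules of $A\otimes\Lambda_k$ stable under the $\tilde w_f$, $f\in\varpi A[x]$. By \eqref{eq:embed}, multiplication by $\rho_k$ embeds $A\otimes\Lambda_k$ in $A[u_1,\dots,u_k]$ and intertwines $\tilde w_f$ with $\sum_i\big(f(u_i)\partial_i-f'(u_i)\big)$. Apply Corollary~\ref{cor:monic} with $R=A$.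

(b) Since the $w_f$ are $A$-linear, $\mathcal D$ is spanned by the products $a'w_{f_1}\cdots w_{f_n}$ with $a'\in A$, $n\ge0$, $f_i\in\varpi A[x]$. Let $v\in I$. By induction on $n$, the element $w_{f_1}\cdots w_{f_n}v$ is a sum of terms $a\,v'$ with $a\in A$ and $v'=\operatorname{ad}_{g_1}\cdots\operatorname{ad}_{g_n}v$, $g_i\in\rho\Bbbk[x]$: the operator $w_{f_1}$ passes the scalar $a$ and then contributes its own coefficients. Here $v'\in I$, and $ha'\cdot av'=(haa')v'\in I$ because $haa'\in\mathfrak c\subseteq B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graded}]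
Call an $L$-stable ideal $J$ \emph{good} if the graded $\mathfrak g$-stable ideals of $S$ containing $J$ satisfy ACC. We show that all $L$-stable ideals are good; the case $J=0$ is the theorem. If not, Proposition~\ref{prop:Lacc} provides $J$ maximal among the $L$-stable ideals that are not good. So every $L$-stable ideal strictly containing $J$ is good, and $J\ne S$.

Suppose $J=0$. A chain of graded $\mathfrak g$-stable ideals is either identically zero or has a nonzero member. By Lemma~\ref{lem:Q} this member contains some $Q(n,r)$, which is nonzero and $L$-stable, hence good. So the chain stabilizes and $0$ is good, a contradiction. Thus $0\ne J\ne S$, and we have $M$, $A$, $h$, $\mathcal D$ as above.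

\emph{Chains of graded $(S,\mathfrak g)$-submodules of $M$ stabilize.} Let $I_1\subseteq I_2\subseteq\cdots$ be such a chain. By Lemma~\ref{lem:D} there are $j_0$ and $C$ with $\mathcal DI_j=C$ and $hC\subseteq I_j\subseteq C$ for $j\ge j_0$. Multiplication by $h$ commutes with $\mathcal D$ and preserves $C$, so Lemma~\ref{lem:chains}(c) gives $n$ with $C\cap h^nM\subseteq hC\subseteq I_j$. Hence $I_j\cap h^nM=C\cap h^nM$ does not depend on $j\ge j_0$. By Lemma~\ref{lem:M}, $h^nM=J''/J$ with $J''\supsetneq J$ an $L$-stable ideal, which is good. The preimages in $S$ of the $I_j+h^nM$ are graded $\mathfrak g$-stable ideals containing $J''$, so $I_j+h^nM$ stabilizes. By Lemma~\ref{lem:chains}(a), $I_j$ stabilizes.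

\emph{Conclusion.} Write $M=J_M/J$. The ideal $J_M\supsetneq J$ is $L$-stable, hence good. Let $I_1\subseteq I_2\subseteq\cdots$ be graded $\mathfrak g$-stable ideals containing $J$. Then $I_j+J_M$ stabilizes because $J_M$ is good, and $(I_j\cap J_M)/J\subseteq M$ stabilizes by the previous paragraph. By Lemma~\ref{lem:chains}(a), $I_j$ stabilizes. So $J$ is good, a contradiction.
\end{proof}

By Section~\ref{sec:model}, this proves Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{PT} Tuan Anh Pham and James Timmins, \emph{The Kernel and Image of Orbit Homomorphisms for the Witt Algebra}, arXiv:2510.00756 (2025).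
\end{thebibliography}
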